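\title{Testing on cubes does not suffice for the two-weight multilinear maximal inequality}

\begin{abstract}
We show that the multilinear Sawyer testing condition $S_{\vec p}$ does not imply the two-weight inequality $\|\mathcal M(f_1\sigma_1,\dots,f_m\sigma_m)\|_{L^p(u)}\le C\prod_i\|f_i\|_{L^{p_i}(\sigma_i)}$ for the multilinear maximal function. The implication fails for every $m\ge2$, in every dimension and for all exponents $1<p_i<\infty$, even when all the weights $\sigma_i$ but one are identically $1$. This answers a question of Cruz-Uribe and Moen in the negative. We also determine what the testing condition does give: the weak-type bound on $\prod_iL^{p_i}(\sigma_i)$, and the strong bound on a product of Lorentz spaces $\prod_iL^{p_i,q_i}(\sigma_i)$ exactly when $q_i\le p$ for every $i$.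
\end{abstract}

\section{The testing problem and the results}\label{sec:intro}

Let $m\ge2$ and $n\ge1$ be integers, let $1<p_1,\dots,p_m<\infty$, and define $p$ by
\[
\frac1p=\sum_{i=1}^m\frac1{p_i}.
\]
Since $m\ge2$, we have $p<p_i$ for every $i$. It may happen that $p\le1$; for $p<1$, $\|\cdot\|_{L^p}$ is only a quasi-norm. A \emph{weight} is a nonnegative, locally integrable function on $\mathbb R^n$; for a weight $v$ and a measurable set $E$ we write $v(E)=\int_Ev\,dx$. Cubes have sides parallel to the axes, $\ell(Q)$ is the side length of $Q$, and $\langle g\rangle_Q=|Q|^{-1}\int_Qg\,dx$. The \emph{multilinear maximal function} of $\vec g=(g_1,\dots,g_m)$ is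
\[
\mathcal M(\vec g)(x)=\sup_{Q\ni x}\ \prod_{i=1}^m\langle|g_i|\rangle_Q ,
\]
where one and the same cube is used for all $m$ averages.

Let $u,\sigma_1,\dots,\sigma_m$ be weights, $\vec\sigma=(\sigma_1,\dots,\sigma_m)$, and $\overrightarrow{f\sigma}=(f_1\sigma_1,\dots,f_m\sigma_m)$. We study the two-weight inequality
\begin{equation}\label{eq:strong}
\|\mathcal M(\overrightarrow{f\sigma})\|_{L^p(u)}\le C\prod_{i=1}^m\|f_i\|_{L^{p_i}(\sigma_i)}\qquad\text{for all } f_i\in L^{p_i}(\sigma_i).
\end{equation}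
If the $\sigma_i$ are positive almost everywhere, the substitution $g_i=f_i\sigma_i$ turns \eqref{eq:strong} into $\|\mathcal M(\vec g)\|_{L^p(u)}\le C\prod_i\|g_i\|_{L^{p_i}(w_i)}$ with $w_i=\sigma_i^{1-p_i}$. The form \eqref{eq:strong} has the advantage that the indicator function of every cube is an admissible $f_i$. Taking $f_1=\dots=f_m=\chi_Q$ and integrating only over $Q$ on the left, one arrives at the multilinear Sawyer testing condition of Chen and Dami\'an: $(u,\vec\sigma)\in S_{\vec p}$ if there is a constant $K$ such that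
\begin{equation}\label{eq:test}
\Big(\int_Q\mathcal M(\vec\sigma\chi_Q)^p\,u\,dx\Big)^{1/p}\le K\prod_{i=1}^m\sigma_i(Q)^{1/p_i}\qquad\text{for all cubes } Q,
\end{equation}
where $\vec\sigma\chi_Q=(\sigma_1\chi_Q,\dots,\sigma_m\chi_Q)$. Recall that for $1<q<\infty$ and $q'=q/(q-1)$ a weight $w$ is in the Muckenhoupt class $A_q$ if $\sup_Q\langle w\rangle_Q\langle w^{1-q'}\rangle_Q^{q-1}<\infty$, and that $A_\infty=\bigcup_{1<q<\infty}A_q$. The following facts are known.
\begin{itemize}
\item[(i)] $S_{\vec p}$ is necessary for \eqref{eq:strong}, by the choice of $f_i$ just made.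
\item[(ii)] (Chen and Dami\'an) $S_{\vec p}$ is sufficient for \eqref{eq:strong} if the weights satisfy the \emph{multilinear reverse H\"older condition}
\begin{equation}\label{eq:RH}
\prod_{i=1}^m\langle\sigma_i\rangle_Q^{p/p_i}\le C\Big\langle\prod_{i=1}^m\sigma_i^{p/p_i}\Big\rangle_Q\qquad\text{for all cubes } Q .
\end{equation}
\item[(iii)] Condition \eqref{eq:RH}, and hence the sufficiency of $S_{\vec p}$, holds when every $\sigma_i$ is in $A_\infty$.
\end{itemize}
Cruz-Uribe and Moen \cite{CUM} record as open whether the extra hypothesis is needed: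
\begin{quote}
\emph{Does $(u,\vec\sigma)\in S_{\vec p}$ imply \eqref{eq:strong} for all weights $u,\sigma_1,\dots,\sigma_m$, with no further assumption on them?}
\end{quote}

The simplest cases suggest the answer yes. For $m=1$ the definitions still make sense, with $p=p_1$, and testing is sufficient for arbitrary weights (Remark~\ref{rem:linear}). If $\sigma_1=\dots=\sigma_m$, then \eqref{eq:RH} is an equality with $C=1$, because $\sum_ip/p_i=1$, so testing is again sufficient with no regularity at all. One may therefore suspect that \eqref{eq:RH} is a convenience of the proof. It is not.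

\begin{theorem}\label{thm:A}
Let $m\ge2$, $n\ge1$ and $1<p_1,\dots,p_m<\infty$. For every nonempty proper subset $J\subset\{1,\dots,m\}$ there are an integrable weight $\sigma$ and a locally bounded weight $u$ with the following property. With $\sigma_i\equiv1$ for $i\notin J$ and $\sigma_i=\sigma$ for $i\in J$, we have $(u,\vec\sigma)\in S_{\vec p}$, but there are $f_i\ge0$ with $\|f_i\|_{L^{p_i}(\sigma_i)}<\infty$ for all $i$ and $\|\mathcal M(\overrightarrow{f\sigma})\|_{L^p(u)}=\infty$. In particular, \eqref{eq:strong} fails.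
\end{theorem}

With $J=\{m\}$ we have $\sigma_1=\dots=\sigma_{m-1}\equiv1$, and constants lie in every $A_q$. So the hypothesis $A_\infty$ in (iii) cannot be dropped for even one of the weights.

To see what testing measures, we pass to Lorentz spaces. For a weight $\sigma$ and a measurable $g$, the decreasing rearrangement of $g$ with respect to $\sigma\,dx$ is $g^*(t)=\inf\{\lambda>0:\sigma(|g|>\lambda)\le t\}$, where $\sigma(|g|>\lambda)$ abbreviates $\sigma(\{x:|g(x)|>\lambda\})$. For $0<r<\infty$ and $0<q<\infty$,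
\[
\|g\|_{L^{r,q}(\sigma)}=\Big(\int_0^\infty\big(t^{1/r}g^*(t)\big)^q\,\frac{dt}t\Big)^{1/q},\qquad \|g\|_{L^{r,\infty}(\sigma)}=\sup_{t>0}t^{1/r}g^*(t).
\]
The spaces grow with $q$, and $L^{r,r}=L^r$. For a set $E$ we have $\chi_E^*=\chi_{[0,\sigma(E))}$, hence
\begin{equation}\label{eq:indicator}
\|\chi_E\|_{L^{r,q}(\sigma)}=(r/q)^{1/q}\,\sigma(E)^{1/r},
\end{equation}
with the factor $1$ when $q=\infty$. Indicator functions thus do not see the second index. Consequently $S_{\vec p}$ is necessary for the analogue of \eqref{eq:strong} on $\prod_iL^{p_i,q_i}(\sigma_i)$ for \emph{every} choice of the $q_i$, and nothing singles out $q_i=p_i$. The next theorem finds the indices for which it is sufficient.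

\begin{theorem}\label{thm:B}
Fix $m\ge2$, $n\ge1$, $1<p_i<\infty$ and $0<q_i\le\infty$. The following are equivalent:
\begin{itemize}
\item[(a)] for all weights with $(u,\vec\sigma)\in S_{\vec p}$ there is $C<\infty$ such that
\[
\|\mathcal M(\overrightarrow{f\sigma})\|_{L^p(u)}\le C\prod_{i=1}^m\|f_i\|_{L^{p_i,q_i}(\sigma_i)}\qquad\text{for all }\vec f;
\]
\item[(b)] $q_i\le p$ for every $i$.
\end{itemize}
\end{theorem}

Inequality \eqref{eq:strong} is the case $q_i=p_i$, which lies outside the range (b) because $p_i>p$. If one keeps the spaces $L^{p_i}(\sigma_i)$ and weakens the target instead, testing is enough.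

\begin{proposition}\label{prop:C}
If $(u,\vec\sigma)\in S_{\vec p}$, then $\|\mathcal M(\overrightarrow{f\sigma})\|_{L^{p,\infty}(u)}\le C\prod_{i=1}^m\|f_i\|_{L^{p_i}(\sigma_i)}$ for all $\vec f$.
\end{proposition}

Section~\ref{sec:model} shows the counterexample in its simplest form, on the line. Sections~\ref{sec:pass} and~\ref{sec:counter} prove Theorem~\ref{thm:A} and the implication (a)$\Rightarrow$(b). Sections~\ref{sec:dyadic} and~\ref{sec:lorentz} prove Proposition~\ref{prop:C} and the implication (b)$\Rightarrow$(a).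

\section{Conventions and standard facts}\label{sec:prelim}

\emph{Maximal functions.} $Mg(x)=\sup_{Q\ni x}\langle|g|\rangle_Q$ is the uncentered Hardy--Littlewood maximal function. It satisfies the weak $(1,1)$ inequality $|\{Mg>\lambda\}|\le C_n\lambda^{-1}\|g\|_{L^1}$; in particular $Mg<\infty$ almost everywhere if $g\in L^1$. For locally integrable functions, $M$ and $\mathcal M$ are the same whether cubes are open, closed or half-open: boundaries are null sets, and if $x\in\overline Q$, then the open concentric dilate of $Q$ by $1+\varepsilon$ contains $x$ and diminishes the average of a nonnegative function by a factor no smaller than $(1+\varepsilon)^{-n}$. With open cubes, the sets $\{Mg>\lambda\}$ and $\{\mathcal M(\vec g)>\lambda\}$ are unions of open cubes, so both functions are measurable.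

\emph{Radial functions.} We use the norm $|x|=\max_j|x_j|$, so that $B_r=\{|x|<r\}$ is a cube with $|B_r|=(2r)^n$, and $\int g(|x|)\,dx=n2^n\int_0^\infty g(r)r^{n-1}\,dr$. For $0<r\le1$ let
\[
L(r)=1+\log(1/r)\ge1,\qquad L(x)=L(|x|).
\]
The substitution $t=L(s)$ gives, for $0<\rho\le1$ and real $\gamma$,
\begin{equation}\label{eq:logint}
\int_{B_\rho}|x|^{-n}L(x)^{-\gamma}\,dx=n2^n\int_0^\rho L(s)^{-\gamma}\,\frac{ds}s=n2^n\int_{L(\rho)}^\infty t^{-\gamma}\,dt ,
\end{equation}
which is finite if and only if $\gamma>1$.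

\emph{Lorentz spaces} (see \cite[\S1.4]{Grafakos}). In terms of the distribution function,
\begin{equation}\label{eq:dist}
\|g\|_{L^{r,q}(\sigma)}^q=r\int_0^\infty\lambda^{q-1}\sigma(|g|>\lambda)^{q/r}\,d\lambda\quad(q<\infty),\qquad
\|g\|_{L^{r,\infty}(\sigma)}=\sup_{\lambda>0}\lambda\,\sigma(|g|>\lambda)^{1/r}.
\end{equation}
Moreover $\|g\|_{L^{r,r}(\sigma)}=\|g\|_{L^r(\sigma)}$, and $\|g\|_{L^{r,s}(\sigma)}\le C_{r,q,s}\|g\|_{L^{r,q}(\sigma)}$ for $q\le s$. If $r>1$ and $g\in L^{r,q}(\sigma)\subset L^{r,\infty}(\sigma)$, then $g\sigma$ is locally integrable, since $\int_Q|g|\sigma\,dx\le\int_0^\infty\min\{\sigma(Q),C\lambda^{-r}\}\,d\lambda<\infty$.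

The letters $c,C$ denote positive finite constants that may change from line to line and do not depend on the point $x$ or on the cubes under consideration.

\section{A model: a point mass on the line}\label{sec:model}

Take $n=1$, $m=2$, $p_1=p_2=2$, so that $p=1$, and $\sigma_1\equiv1$. For a moment let the second weight be replaced by the unit point mass $\mu$ at $0$, and let intervals be closed. This is not allowed in the problem, but it makes every quantity explicit:
\[
\mathcal M(f_1,f_2\mu)(x)=|f_2(0)|\ \sup\Big\{\frac1{|I|^2}\int_I|f_1|\,dy:\ I\ni0,\ I\ni x\Big\}.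
\]
Put $u(x)=|x|^{1/2}$.

\emph{The test is passed.} If $0\notin Q$, both sides of \eqref{eq:test} vanish. If $0\in Q$, every interval $I$ containing $0$ and $x$ has $|I|\ge|x|$ and $|I\cap Q|\le|I|$, so $\mathcal M(\chi_Q,\mu)(x)\le|x|^{-1}$ and
\[
\int_Q\mathcal M(\chi_Q,\mu)\,u\,dx\le\int_{-|Q|}^{|Q|}|x|^{-1/2}\,dx=4|Q|^{1/2}=4\,|Q|^{1/2}\mu(Q)^{1/2}.
\]

\emph{The norm inequality fails.} Let $f_2\equiv1$ and let $f_1\ge0$ vanish on $(-\infty,0]$. Using $I=[0,x]$ and Fubini's theorem,
\[
\int\mathcal M(f_1,\mu)\,u\,dx\ge\int_0^\infty x^{-3/2}\int_0^xf_1(y)\,dy\,dx=2\int_0^\infty f_1(y)\,y^{-1/2}\,dy .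
\]
For $f_1(y)=y^{-1/2}L(y)^{-1}\chi_{(0,1)}(y)$ we have $\|f_1\|_{L^2}^2=\int_1^\infty t^{-2}\,dt=1$, while the right side is $2\int_1^\infty t^{-1}\,dt=\infty$. For nonincreasing $f_1$ the integral $\int_0^\infty f_1(y)y^{-1/2}\,dy$ is exactly $\|f_1\|_{L^{2,1}}$. The second index $1=p$ of Theorem~\ref{thm:B} is already visible here.

The mechanism is the following. The indicator $\chi_Q$ lives on one scale. The function $f_1$ spreads its $L^2$ mass over all the scales $y\approx2^{-k}$, and each scale is paired with the \emph{same} mass of $\mu$, which is never used up.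

\emph{From the point mass to a weight.} How closely must a weight imitate $\mu$? Let $\sigma$ be an integrable weight supported in $[0,1]$ with $\Phi(x)=\int_0^x\sigma\,dy>0$ for $x>0$, and suppose that $M\sigma(x)\le C\Phi(x)/x$ on $(0,1)$. Since $M\mu(x)=|x|^{-1}$, the weight used above was $u=(M\mu)^{-1/2}$, and we now take $u=(M\sigma)^{-1/2}$; Lemma~\ref{lem:pass} below shows that the test is passed. With $f_2=\chi_{(0,1)}$ and $I=[0,x]$,
\[
\int\mathcal M(f_1,f_2\sigma)\,u\,dx\ge c\int_0^1x^{-3/2}\Phi(x)^{1/2}\int_0^xf_1\,dy\,dx\ge c\int_0^{1/2}f_1(y)\,y^{-1/2}\Phi(y)^{1/2}\,dy,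
\]
because $\Phi$ is nondecreasing and $\int_y^1x^{-3/2}\,dx=2(y^{-1/2}-1)\ge cy^{-1/2}$ for $y\le\frac12$. If \eqref{eq:strong} held, the last integral would be a bounded functional of $f_1\in L^2$, which means $\int_0^{1/2}\Phi(y)\,dy/y<\infty$, or equivalently $\sum_k\sigma([0,2^{-k}])<\infty$. For a weight, $\Phi(y)\to0$ as $y\to0$, but nothing forces this series to converge. It converges for $\Phi(y)=y^a$, $a>0$, and diverges for $\Phi(y)=L(y)^{-\delta}$ with $0<\delta\le1$. Differentiating, we are led to $\sigma(x)=x^{-1}L(x)^{-1-\delta}$, up to a constant factor. The next two sections carry this out in general.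

\section{Weights that pass the test}\label{sec:pass}

Fix a nonempty proper subset $J\subset\{1,\dots,m\}$, and let $\sigma_i\equiv1$ for $i\notin J$ and $\sigma_i=\sigma$ for $i\in J$. Put
\begin{equation}\label{eq:theta}
\theta=\sum_{i\in J}\frac p{p_i},\qquad \kappa=p|J|-\theta=p\sum_{i\in J}\frac1{p_i'} .
\end{equation}
Since $J$ is nonempty and proper, $0<\theta<1$, and $\sum_{i\notin J}p/p_i=1-\theta$. Since $p_i>1$, we have $\kappa>0$. The $p$-th power of the right side of \eqref{eq:test} is $K^p|Q|^{1-\theta}\sigma(Q)^\theta=K^p|Q|\langle\sigma\rangle_Q^\theta$.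

To violate \eqref{eq:strong} we want $u$ as large as the test allows. On $Q$ we have $\mathcal M(\vec\sigma\chi_Q)\ge\langle\sigma\rangle_Q^{|J|}$, so \eqref{eq:test} forces $u(Q)\langle\sigma\rangle_Q^{p|J|}\le K^p|Q|\langle\sigma\rangle_Q^\theta$, that is, $\langle u\rangle_Q\le K^p\langle\sigma\rangle_Q^{-\kappa}$ for every cube. The pointwise way to secure this for all cubes at once is $u(x)=\inf_{Q\ni x}\langle\sigma\rangle_Q^{-\kappa}=M\sigma(x)^{-\kappa}$. This choice satisfies the full testing condition, whatever $\sigma$ is.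

\begin{lemma}\label{lem:pass}
Let $0\le\sigma\in L^1(\mathbb R^n)$ with $\|\sigma\|_{L^1}>0$, and let $u=(M\sigma)^{-\kappa}$, with $u=0$ on the null set where $M\sigma=\infty$. Then $u$ is a locally bounded weight and $(u,\vec\sigma)\in S_{\vec p}$.
\end{lemma}

\begin{proof}
The function $u$ is measurable. Given a bounded set $E$, choose a cube $Q_0\supset E$ with $\sigma(Q_0)>0$. Then $M\sigma\ge\langle\sigma\rangle_{Q_0}>0$ on $E$, so $u$ is bounded on $E$.

Let $Q$ be a cube. If $\sigma(Q)=0$, both sides of \eqref{eq:test} vanish, as $J\neq\emptyset$. Let $\sigma(Q)>0$, so that $M(\sigma\chi_Q)>0$ everywhere. For every cube $P$ the factors with $i\notin J$ satisfy $\langle\chi_Q\rangle_P\le1$, hence $\mathcal M(\vec\sigma\chi_Q)\le M(\sigma\chi_Q)^{|J|}$. Since $M(\sigma\chi_Q)\le M\sigma$ and $\kappa>0$, almost everywhere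
\[
\mathcal M(\vec\sigma\chi_Q)^p\,u\le M(\sigma\chi_Q)^{p|J|}(M\sigma)^{-\kappa}\le M(\sigma\chi_Q)^{p|J|-\kappa}=M(\sigma\chi_Q)^\theta .
\]
Powers $\theta<1$ of the maximal function of an integrable function are locally integrable; this is Kolmogorov's inequality, and we recall the computation. With $\lambda_0=C_n\sigma(Q)/|Q|$, the weak $(1,1)$ inequality gives
\begin{align*}
\int_QM(\sigma\chi_Q)^\theta\,dx&\le\int_0^\infty\theta\lambda^{\theta-1}\min\Big\{|Q|,\frac{C_n\sigma(Q)}\lambda\Big\}\,d\lambda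
=|Q|\lambda_0^\theta+\frac\theta{1-\theta}\,C_n\sigma(Q)\lambda_0^{\theta-1}\\
&=\Big(1+\frac\theta{1-\theta}\Big)|Q|\lambda_0^\theta=\frac{C_n^\theta}{1-\theta}\,|Q|^{1-\theta}\sigma(Q)^\theta .
\end{align*}
This is \eqref{eq:test} with $K^p=C_n^\theta/(1-\theta)$.
\end{proof}

The constant does not depend on $\sigma$, and it blows up as $\theta\to1$. The inequality $\theta<1$ needs an index outside $J$, and this is where $m\ge2$ enters.

\section{A weight that imitates a point mass}\label{sec:counter}

Keep $J$, $\theta$, $\kappa$ as in \eqref{eq:theta}. For $0<\delta\le1$ let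
\begin{equation}\label{eq:sigma}
\sigma(x)=|x|^{-n}L(x)^{-1-\delta}\chi_{B_1}(x),\qquad \psi(r)=r^{-n}L(r)^{-\delta}\quad(0<r\le1).
\end{equation}
By \eqref{eq:logint}, with $A=n2^n/\delta$,
\begin{equation}\label{eq:Phi}
\sigma(B_r)=A\,L(r)^{-\delta}=A\,r^n\psi(r)\qquad(0<r\le1).
\end{equation}
So $\sigma$ is integrable, and Lemma~\ref{lem:pass} applies. The average of $\sigma$ over $B_{|x|}$ is a constant multiple of $\psi(|x|)$, larger than $\sigma(x)$ by the factor $L(x)$. A lower bound for $u=(M\sigma)^{-\kappa}$ needs an upper bound for $M\sigma$: no cube containing $x$ does essentially better than those centered at the origin.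

\begin{lemma}\label{lem:Msigma}
$M\sigma(x)\le C\psi(|x|)$ for $0<|x|<1$.
\end{lemma}

\begin{proof}
The function $\psi$ is nonincreasing on $(0,1]$, since $r\frac d{dr}\log\psi(r)=-n+\delta/L(r)\le-n+1\le0$; here $\delta\le1$ is used. Let $P\ni x$ be a cube of side $\ell$.

Suppose $\ell\ge|x|/2$. Every $y\in P$ has $|y|\le|x|+\ell\le3\ell$. Put $r=\min\{3\ell,1\}$. Then $\sigma(P)\le\sigma(B_r)$, $|x|\le r$ and $\ell^{-n}\le3^nr^{-n}$, so \eqref{eq:Phi} gives $\langle\sigma\rangle_P\le3^nA\psi(r)\le3^nA\psi(|x|)$.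

Suppose $\ell<|x|/2$. Every $y\in P$ has $|y|\ge|x|-\ell>|x|/2$. For $y\in P\cap B_1$ we use $L\ge1$, the monotonicity of $\psi$, and $L(|x|/2)\ge L(|x|)$:
\[
\sigma(y)\le\psi(|y|)\le\psi(|x|/2)=2^n|x|^{-n}L(|x|/2)^{-\delta}\le2^n\psi(|x|).
\]
Outside $B_1$, $\sigma=0$. Hence $\langle\sigma\rangle_P\le2^n\psi(|x|)$.
\end{proof}

As in the model, the functions paired with $\sigma$ are constant near the origin, and those paired with Lebesgue measure are spread over all scales. Let $0<\rho\le1$ and $\beta_i\ge0$ for $i\notin J$, and put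
\begin{equation}\label{eq:testfn}
f_i=\chi_{B_1}\quad(i\in J),\qquad f_i(x)=|x|^{-n/p_i}L(x)^{-\beta_i}\chi_{B_\rho}(x)\quad(i\notin J).
\end{equation}
The power $|x|^{-n/p_i}$ is the one that just fails to be in $L^{p_i}(dx)$ near the origin, and $\beta_i$ is the fine parameter.

\begin{lemma}\label{lem:blowup}
Let $u=(M\sigma)^{-\kappa}$ and $\gamma=p\sum_{i\notin J}\beta_i+\delta\theta$. If $\gamma\le1$, then $\|\mathcal M(\overrightarrow{f\sigma})\|_{L^p(u)}=\infty$.
\end{lemma}

\begin{proof}
Let $0<|x|<\rho$. We bound $\mathcal M(\overrightarrow{f\sigma})(x)$ from below with the cube $P=B_{2|x|}\ni x$, of measure $(4|x|)^n$.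

For $i\in J$, since $B_{|x|}\subset P\cap B_1$, \eqref{eq:Phi} gives $\langle f_i\sigma\rangle_P\ge(4|x|)^{-n}\sigma(B_{|x|})=4^{-n}A\,\psi(|x|)$.

For $i\notin J$ consider the shell $S=B_{|x|}\setminus B_{|x|/2}\subset P\cap B_\rho$, of measure $(1-2^{-n})(2|x|)^n\ge2^{n-1}|x|^n$. For $y\in S$ we have $|y|^{-n/p_i}\ge|x|^{-n/p_i}$ and $L(y)\le L(x)+\log2\le2L(x)$, so $f_i(y)\ge2^{-\beta_i}f_i(x)$. Hence $\langle f_i\rangle_P\ge cf_i(x)$.

By Lemma~\ref{lem:Msigma}, $u(x)\ge c\,\psi(|x|)^{-\kappa}$. Since $p|J|-\kappa=\theta$ and $\sum_{i\notin J}p/p_i=1-\theta$,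
\[
\mathcal M(\overrightarrow{f\sigma})(x)^p\,u(x)\ge c\,\psi(|x|)^\theta\prod_{i\notin J}f_i(x)^p
=c\,|x|^{-n\theta}L(x)^{-\delta\theta}\,|x|^{-n(1-\theta)}L(x)^{-p\sum_{i\notin J}\beta_i}=c\,|x|^{-n}L(x)^{-\gamma}.
\]
By \eqref{eq:logint}, the integral over $B_\rho$ diverges when $\gamma\le1$.
\end{proof}

It remains to see that $\gamma\le1$ is compatible with finite norms of the $f_i$. With $\beta_i=(1+\eta)/p_i$, membership in $L^{p_i}(dx)$ requires $\eta>0$, and $\gamma=(1+\eta)(1-\theta)+\delta\theta\le1$ means $\eta(1-\theta)\le\theta(1-\delta)$. There is room for such an $\eta$ precisely when $\theta>0$ and $\delta<1$.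

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\delta=\frac12$ in \eqref{eq:sigma}, $u=(M\sigma)^{-\kappa}$, and in \eqref{eq:testfn} take $\rho=1$ and $\beta_i=(1+\eta)/p_i$ with $\eta=\theta/2$. By Lemma~\ref{lem:pass}, $u$ is a locally bounded weight and $(u,\vec\sigma)\in S_{\vec p}$. For $i\in J$ we have $\|f_i\|_{L^{p_i}(\sigma)}^{p_i}=\sigma(B_1)<\infty$. For $i\notin J$, \eqref{eq:logint} gives
\[
\|f_i\|_{L^{p_i}(dx)}^{p_i}=\int_{B_1}|x|^{-n}L(x)^{-1-\eta}\,dx<\infty .
\]
Finally,
\[
\gamma=\Big(1+\frac\theta2\Big)(1-\theta)+\frac\theta2=1-\frac{\theta^2}2<1,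
\]
and Lemma~\ref{lem:blowup} gives $\|\mathcal M(\overrightarrow{f\sigma})\|_{L^p(u)}=\infty$.
\end{proof}

\begin{remark}\label{rem:RHfails}
By (ii) and (iii), these weights violate \eqref{eq:RH}, and $\sigma\notin A_\infty$. The failure of \eqref{eq:RH} can be seen at the origin. On $Q=B_r$ the left side is $c\,r^{-n\theta}L(r)^{-\delta\theta}$ by \eqref{eq:Phi}, while $L(s)\ge L(r)$ for $s\le r$ gives
\[
\langle\sigma^\theta\rangle_{B_r}\le Cr^{-n}L(r)^{-(1+\delta)\theta}\int_0^rs^{n(1-\theta)-1}\,ds=Cr^{-n\theta}L(r)^{-(1+\delta)\theta}.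
\]
The quotient of the two sides is at least $cL(r)^\theta\to\infty$ as $r\to0$. That $\sigma$ vanishes outside $B_1$ plays no role: one may replace $\sigma$ by $\sigma+e^{-|x|}>0$. Lemma~\ref{lem:pass} still applies, Lemma~\ref{lem:Msigma} persists because $M(e^{-|\cdot|})\le1=\psi(1)\le\psi$, and the lower bound for $\langle f_i\sigma\rangle_P$ only improves.
\end{remark}

The same family of examples gives one half of Theorem~\ref{thm:B}. To test the index $q_{i_0}$ alone, we let $i_0$ be the only index outside $J$.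

\begin{proof}[Proof of Theorem~\ref{thm:B}, (a)$\Rightarrow$(b)]
Suppose that $q=q_{i_0}>p$ for some $i_0$, and write $r=p_{i_0}$. Let $J=\{1,\dots,m\}\setminus\{i_0\}$, which is nonempty and proper. Choose $\beta$ with $1/q<\beta<1/p$, where $1/\infty=0$, and put $\delta=\min\{1,(1-p\beta)/\theta\}>0$, so that $\gamma=p\beta+\delta\theta\le1$. Choose $\rho\in(0,1]$ so small that $\beta/L(\rho)<n/r$, and let $\beta_{i_0}=\beta$ in \eqref{eq:testfn}. By Lemmas~\ref{lem:pass} and~\ref{lem:blowup}, $(u,\vec\sigma)\in S_{\vec p}$ and $\|\mathcal M(\overrightarrow{f\sigma})\|_{L^p(u)}=\infty$. We check that the right side in (a) is finite.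

For $j\in J$, $\|\chi_{B_1}\|_{L^{p_j,q_j}(\sigma)}<\infty$ by \eqref{eq:indicator}. For $i_0$, let $\phi(s)=s^{-n/r}L(s)^{-\beta}$. The choice of $\rho$ makes $\phi$ strictly decreasing on $(0,\rho]$, because $s\frac d{ds}\log\phi(s)=-n/r+\beta/L(s)<0$ there. Let $0<s<\rho$. If $\lambda\ge\phi(s)$, then $\{f_{i_0}>\lambda\}\subset B_s$; if $\lambda<\phi(s)$, then by continuity $\{f_{i_0}>\lambda\}\supset B_{s'}\setminus\{0\}$ for some $s'>s$. Hence $f_{i_0}^*(t)=\phi(s)$ for $t=(2s)^n$, and $f_{i_0}^*(t)=0$ for $t\ge(2\rho)^n$. So $t^{1/r}f_{i_0}^*(t)=2^{n/r}L(s)^{-\beta}$ for $t=(2s)^n<(2\rho)^n$. This is bounded, which settles the case $q=\infty$. For $q<\infty$, using $dt/t=n\,ds/s$,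
\[
\|f_{i_0}\|_{L^{r,q}(dx)}^q=n2^{nq/r}\int_0^\rho L(s)^{-\beta q}\,\frac{ds}s=n2^{nq/r}\int_{L(\rho)}^\infty\tau^{-\beta q}\,d\tau<\infty,
\]
since $\beta q>1$. Thus (a) fails.
\end{proof}

\section{Dyadic reduction and the weak-type bound}\label{sec:dyadic}

The positive results rest on selecting maximal cubes. For this we need cubes that are nested or disjoint, and families in which maximal elements exist. For $t\in\{0,\frac13\}^n$ let
\[
\mathcal D_t=\big\{2^{-k}\big([0,1)^n+j+(-1)^kt\big):\ k\in\mathbb Z,\ j\in\mathbb Z^n\big\}.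
\]
The covering property below is taken from \cite{HLP}; we include the short proof.

\begin{lemma}\label{lem:lattices}
Any two cubes of $\mathcal D_t$ are disjoint or one contains the other. Every cube $Q$ is contained in some $Q'\in\bigcup_t\mathcal D_t$ with $\ell(Q')\le6\ell(Q)$.
\end{lemma}

\begin{proof}
Let first $n=1$, and let $Z_k^t=2^{-k}(\mathbb Z+(-1)^kt)$ be the set of endpoints of generation $k$. Clearly $Z_k^0\subset Z_{k+1}^0$, and $Z_k^{1/3}\subset Z_{k+1}^{1/3}$ because
\[
2^{-k}\big(j+\tfrac{(-1)^k}3\big)=2^{-k-1}\big(2j+(-1)^k+\tfrac{(-1)^{k+1}}3\big).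
\]
So each generation refines the previous one, in every coordinate, which gives the first claim for all $n$. For the second, choose $k$ with $3\ell(Q)<2^{-k}\le6\ell(Q)$. The sets $Z_k^0$ and $Z_k^{1/3}$ are at distance $2^{-k}/3>\ell(Q)$, so each side $I_\nu$ of $\overline Q=I_1\times\dots\times I_n$ misses $Z_k^{t_\nu}$ for some $t_\nu\in\{0,\frac13\}$, and therefore lies in one interval of that generation. The product of these intervals is the required $Q'\in\mathcal D_{(t_1,\dots,t_n)}$.
\end{proof}

For a family $\mathcal F$ of cubes let $\mathcal M_{\mathcal F}(\vec g)(x)$ be the supremum of $\prod_i\langle|g_i|\rangle_Q$ over $Q\in\mathcal F$ with $Q\ni x$, and $0$ if there is no such cube. In Lemma~\ref{lem:lattices}, $\langle|g_i|\rangle_Q\le6^n\langle|g_i|\rangle_{Q'}$, so $\mathcal M(\vec g)\le6^{mn}\max_t\mathcal M_{\mathcal D_t}(\vec g)$. Each $\mathcal D_t$ is countable, so $\mathcal M_{\mathcal D_t}(\vec g)$ is the increasing limit of $\mathcal M_{\mathcal F}(\vec g)$ along finite families $\mathcal F\uparrow\mathcal D_t$.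 By monotone convergence,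
\begin{equation}\label{eq:reduce}
\int\mathcal M(\vec g)^pu\,dx\le2^n6^{mnp}\sup_{\mathcal F}\int\mathcal M_{\mathcal F}(\vec g)^pu\,dx,\qquad
u\big(\mathcal M(\vec g)>6^{mn}\lambda\big)\le2^n\sup_{\mathcal F}u\big(\mathcal M_{\mathcal F}(\vec g)>\lambda\big),
\end{equation}
where $\mathcal F$ runs over the finite subfamilies of the lattices $\mathcal D_t$. In such a family every cube lies in a maximal one, and distinct maximal cubes are disjoint; the same holds for every subfamily. From now on $\mathcal F$ is fixed, $f_i\ge0$, and $K$ is the constant in \eqref{eq:test}.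

We shall twice use H\"older's inequality for sums with the exponents $p_i/p$, whose reciprocals add up to $1$: for nonnegative numbers $b_{i,R}$,
\begin{equation}\label{eq:holder}
\sum_R\prod_{i=1}^mb_{i,R}^{\,p/p_i}\le\prod_{i=1}^m\Big(\sum_Rb_{i,R}\Big)^{p/p_i}.
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Only a small part of the testing condition is needed. On $Q$ we have $\mathcal M(\vec\sigma\chi_Q)\ge\prod_i\sigma_i(Q)/|Q|$, so \eqref{eq:test} gives $u(Q)|Q|^{-mp}\prod_i\sigma_i(Q)^p\le K^p\prod_i\sigma_i(Q)^{p/p_i}$. Hence, if all $\sigma_i(Q)$ are positive,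
\begin{equation}\label{eq:Ap}
u(Q)\,|Q|^{-mp}\prod_{i=1}^m\sigma_i(Q)^{p/p_i'}\le K^p .
\end{equation}
Let $\lambda>0$. The set $\{\mathcal M_{\mathcal F}(\overrightarrow{f\sigma})>\lambda\}$ is the disjoint union of the maximal cubes $R$ among those $Q\in\mathcal F$ with $\prod_i\langle f_i\sigma_i\rangle_Q>\lambda$. For such $R$ all $\sigma_i(R)$ are positive. By H\"older's inequality $\int_Rf_i\sigma_i\,dx\le\sigma_i(R)^{1/p_i'}\big(\int_Rf_i^{p_i}\sigma_i\,dx\big)^{1/p_i}$, so \eqref{eq:Ap} gives
\[
\lambda^pu(R)\le u(R)|R|^{-mp}\prod_i\Big(\int_Rf_i\sigma_i\,dx\Big)^p\le K^p\prod_i\Big(\int_Rf_i^{p_i}\sigma_i\,dx\Big)^{p/p_i}.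
\]
Summing over $R$ by \eqref{eq:holder} and using disjointness, we get $\lambda^pu(\mathcal M_{\mathcal F}(\overrightarrow{f\sigma})>\lambda)\le K^p\prod_i\|f_i\|_{L^{p_i}(\sigma_i)}^p$. Now \eqref{eq:reduce} and \eqref{eq:dist} finish the proof.
\end{proof}

A single level $\lambda$ involves a single disjoint family of cubes, and there \eqref{eq:holder} loses nothing that matters. A strong bound has to add up all levels, and this is where the Lorentz index appears.

\section{The strong bound on Lorentz spaces}\label{sec:lorentz}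

The proof will compare $f_i$ with its averages against its own weight. For a weight $\sigma$ and a cube with $\sigma(Q)>0$ let
\[
\langle f\rangle_Q^\sigma=\frac1{\sigma(Q)}\int_Qf\sigma\,dx,\qquad N^\sigma f(x)=\max\big\{\langle f\rangle_Q^\sigma:\ x\in Q\in\mathcal F,\ \sigma(Q)>0\big\},
\]
with $N^\sigma f(x)=0$ if there is no such cube. Because the cubes are dyadic, $N^\sigma$ is bounded with no assumption on $\sigma$.

\begin{lemma}\label{lem:N}
Let $1<r<\infty$ and $0<q\le r$. Then $\|N^\sigma f\|_{L^{r,q}(\sigma)}\le C\|f\|_{L^{r,q}(\sigma)}$ for $f\ge0$, where $C$ depends only on $r$ and $q$.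
\end{lemma}

\begin{proof}
The set $\{N^\sigma g>\lambda\}$ is the disjoint union of the maximal cubes $R$ with $\langle g\rangle_R^\sigma>\lambda$, and $\sigma(R)\le\lambda^{-1}\int_Rg\sigma\,dx$ for these. So $\sigma(N^\sigma g>\lambda)\le\lambda^{-1}\int g\sigma\,dx$. Since $N^\sigma f\le N^\sigma(f\chi_{\{f>\lambda\}})+\lambda$, splitting $\{f>\lambda\}$ into the sets $\{2^j\lambda<f\le2^{j+1}\lambda\}$ gives
\[
\sigma(N^\sigma f>2\lambda)\le\frac1\lambda\int_{\{f>\lambda\}}f\sigma\,dx\le\sum_{j\ge0}2^{j+1}\sigma(f>2^j\lambda).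
\]
As $q/r\le1$, we have $(\sum_jb_j)^{q/r}\le\sum_jb_j^{q/r}$. Multiplying by $\lambda^{q-1}$, integrating, and rescaling $\lambda$ on the left and in each term on the right,
\[
2^{-q}\int_0^\infty\lambda^{q-1}\sigma(N^\sigma f>\lambda)^{q/r}\,d\lambda\le\sum_{j\ge0}2^{(j+1)q/r}2^{-jq}\int_0^\infty\lambda^{q-1}\sigma(f>\lambda)^{q/r}\,d\lambda .
\]
The series is geometric with ratio $2^{q/r-q}$, which is less than $1$ because $r>1$. Now use \eqref{eq:dist}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}, (b)$\Rightarrow$(a)]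
Since $\|f\|_{L^{p_i,p}}\le C\|f\|_{L^{p_i,q_i}}$ for $q_i\le p$, it suffices to treat $q_i=p$. Let $0\le f_i\in L^{p_i,p}(\sigma_i)$; then $f_i\sigma_i$ is locally integrable, and all averages below are finite. By \eqref{eq:reduce} it suffices to bound $\int\mathcal M_{\mathcal F}(\overrightarrow{f\sigma})^pu\,dx$ independently of $\mathcal F$. Write $N_i=N^{\sigma_i}$.

\emph{Step 1: linearization.} The testing condition concerns the weights alone, so we separate them from the functions. Fix an ordering of $\mathcal F$. For $x$ in the union of $\mathcal F$ let $Q(x)$ be the first cube of $\mathcal F$ that contains $x$ and attains the maximum defining $\mathcal M_{\mathcal F}(\overrightarrow{f\sigma})(x)$, and let $E_Q=\{x:Q(x)=Q\}$. The sets $E_Q\subset Q$ are pairwise disjoint, and they are measurable since $Q(x)$ depends only on which cubes of the finite family contain $x$. Let $\mathcal F'$ consist of the $Q\in\mathcal F$ with $\prod_i\langle f_i\sigma_i\rangle_Q>0$; for these, all $\sigma_i(Q)$ are positive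 and $\langle f_i\sigma_i\rangle_Q=\langle\sigma_i\rangle_Q\langle f_i\rangle_Q^{\sigma_i}$. The other cubes contribute nothing, so
\begin{equation}\label{eq:linear}
\int\mathcal M_{\mathcal F}(\overrightarrow{f\sigma})^pu\,dx=\sum_{Q\in\mathcal F'}a_Q\prod_{i=1}^m\big(\langle f_i\rangle_Q^{\sigma_i}\big)^p,\qquad a_Q=u(E_Q)\prod_{i=1}^m\langle\sigma_i\rangle_Q^p .
\end{equation}

\emph{Step 2: a packing condition.} If $Q\subset R$, then $\prod_i\langle\sigma_i\rangle_Q=\prod_i\langle\sigma_i\chi_R\rangle_Q\le\mathcal M(\vec\sigma\chi_R)$ on $E_Q$. The sets $E_Q$ are disjoint subsets of $R$, so \eqref{eq:test} gives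
\begin{equation}\label{eq:carleson}
\sum_{Q\in\mathcal F',\,Q\subset R}a_Q\le\int_R\mathcal M(\vec\sigma\chi_R)^pu\,dx\le K^p\prod_{i=1}^m\sigma_i(R)^{p/p_i}\qquad(R\in\mathcal F').
\end{equation}
This is the only use of the testing condition.

\emph{Step 3: freezing all averages.} The right side of \eqref{eq:carleson} is not the measure of $R$ for any fixed measure. To sum it over disjoint cubes $R$ we have only \eqref{eq:holder}, and then we must control the $\sigma_i$-measure of $\bigcup R$ for each $i$ separately. Knowing the size of the product $\prod_i\langle f_i\rangle_R^{\sigma_i}$ says nothing about a single factor. We therefore fix the size of each factor. For $k=(k_1,\dots,k_m)\in\mathbb Z^m$ let $\mathcal F_k$ be the set of $Q\in\mathcal F'$ with $2^{k_i}<\langle f_i\rangle_Q^{\sigma_i}\le2^{k_i+1}$ for all $i$. These sets partition $\mathcal F'$. The maximal cubes $R$ of $\mathcal F_k$ are disjoint, every cube of $\mathcal F_k$ lies in one of them, and $R\subset\{N_if_i>2^{k_i}\}$ for each $i$.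 By \eqref{eq:carleson} and \eqref{eq:holder},
\[
\sum_{Q\in\mathcal F_k}a_Q\le K^p\sum_R\prod_i\sigma_i(R)^{p/p_i}\le K^p\prod_i\Big(\sum_R\sigma_i(R)\Big)^{p/p_i}\le K^p\prod_i\sigma_i(N_if_i>2^{k_i})^{p/p_i}.
\]

\emph{Step 4: summation.} Multiply by $\prod_i2^{(k_i+1)p}$ and sum over $k\in\mathbb Z^m$. The summand is a product of functions of one $k_i$ each, so the sum factorizes, and \eqref{eq:linear} gives
\[
\int\mathcal M_{\mathcal F}(\overrightarrow{f\sigma})^pu\,dx\le2^{mp}K^p\prod_{i=1}^m\ \sum_{k\in\mathbb Z}2^{kp}\sigma_i(N_if_i>2^k)^{p/p_i}.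
\]
Since $\lambda\mapsto\sigma_i(N_if_i>\lambda)$ is nonincreasing and $\int_{2^{k-1}}^{2^k}\lambda^{p-1}\,d\lambda=2^{kp}(1-2^{-p})/p$, the $i$-th sum is at most
\[
\frac p{1-2^{-p}}\int_0^\infty\lambda^{p-1}\sigma_i(N_if_i>\lambda)^{p/p_i}\,d\lambda=C\|N_if_i\|_{L^{p_i,p}(\sigma_i)}^p
\]
by \eqref{eq:dist}. Lemma~\ref{lem:N} with $r=p_i>1$ and $q=p<p_i$ yields
\[
\int\mathcal M_{\mathcal F}(\overrightarrow{f\sigma})^pu\,dx\le CK^p\prod_{i=1}^m\|f_i\|_{L^{p_i,p}(\sigma_i)}^p ,
\]
with $C$ depending only on $m$ and the exponents.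
\end{proof}

Summing over $m$ independent levels looks wasteful, but the implication (a)$\Rightarrow$(b) shows that for general weights the resulting index $p$ cannot be raised in any coordinate. The last two remarks locate the cases in which nothing is lost.

\begin{remark}\label{rem:linear}
For $m=1$ the proof above is valid as written: $p=p_1$, inequality \eqref{eq:holder} is an identity, and Lemma~\ref{lem:N} allows $q=r$. Since $L^{p,p}(\sigma)=L^p(\sigma)$, testing implies \eqref{eq:strong} for arbitrary weights $u,\sigma$. The gap between $L^{p_i,p}$ and $L^{p_i}$ opens only when $p<p_i$.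
\end{remark}

\begin{remark}\label{rem:RH}
The same scheme recovers fact (ii) and shows what \eqref{eq:RH} is for. Let $\nu=\prod_i\sigma_i^{p/p_i}$. As $\sum_ip/p_i=1$, condition \eqref{eq:RH} reads $\prod_i\sigma_i(R)^{p/p_i}\le C\nu(R)$, so the right side of \eqref{eq:carleson} is dominated by a measure, and one level suffices in Step 3. Let $\mathcal G_k$, $k\in\mathbb Z$, consist of the $Q\in\mathcal F'$ with $2^k<\prod_i\langle f_i\rangle_Q^{\sigma_i}\le2^{k+1}$. Its maximal cubes are disjoint and lie in $\{\prod_iN_if_i>2^k\}$, so $\sum_{Q\in\mathcal G_k}a_Q\le CK^p\,\nu(\prod_iN_if_i>2^k)$. Multiplying by $2^{(k+1)p}$, summing as in Step 4, and applying H\"older's inequality with the exponents $p_i/p$,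
\[
\int\mathcal M_{\mathcal F}(\overrightarrow{f\sigma})^pu\,dx\le CK^p\int\prod_i(N_if_i)^p\sigma_i^{p/p_i}\,dx\le CK^p\prod_i\|N_if_i\|_{L^{p_i}(\sigma_i)}^p .
\]
Lemma~\ref{lem:N} with $q=r=p_i$ and \eqref{eq:reduce} now give \eqref{eq:strong}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CUM}
David Cruz-Uribe and Kabe Moen, \emph{A multilinear reverse H\"older inequality with applications to multilinear weighted norm inequalities}, arXiv:1701.07800 (2017).

\bibitem{Grafakos}
Grafakos, \emph{Classical Fourier Analysis}.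

\bibitem{HLP}
Hyt\"onen, Lacey and P\'erez, \emph{Sharp weighted bounds for the $q$-variation of singular integrals}, Bull. London Math. Soc. \textbf{45} (2013).

\end{thebibliography}
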